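\title{A large field of cardinality $\aleph_1$ with no generalized t-henselian topology}

\begin{abstract}
A countable field is large if and only if it admits a generalized t-henselian topology, that is, a Hausdorff non-discrete field topology in which the inverse function theorem holds for polynomial maps. We show that this equivalence fails for uncountable fields. For every characteristic $p$ and every prime $\ell\neq p$ we construct, in ZFC, a perfect large field of characteristic $p$ and cardinality $\aleph_1$, with absolute Galois group $\mathbb Z_\ell$, that admits no such topology. The field is the union of a tower of $\aleph_1$ extensions of transcendence degree one. At each step Kummer theory is used to prevent many elements $1+xy$, with $x$ new and $y$ old, from being $\ell$-th powers, and the Lov\'asz local lemma makes these choices compatible. A simpler diagonal argument gives examples of cardinality $\lambda^+$ whenever $2^\lambda=\lambda^+$.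
\end{abstract}

\section{Introduction}\label{sec:intro}

Over $\mathbb R$, a smooth point of a plane curve is never alone: the implicit function theorem produces an arc of points through it. Largeness keeps the algebraic consequence, that there are infinitely many points, and forgets the topology. This paper is about whether a topology can always be recovered.

\begin{definition}
A field $K$ is \emph{large} (in the sense of Pop) if $C(K)$ is infinite for every smooth algebraic curve $C$ over $K$ with $C(K)\neq\varnothing$. Equivalently, whenever $f\in K[X,Y]$ satisfies $f(0,0)=0\neq\frac{\partial f}{\partial Y}(0,0)$, the set $\{(a,b)\in K^2: f(a,b)=0\}$ is infinite.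
\end{definition}

Throughout, a \emph{field topology} is a Hausdorff, non-discrete topology on a field for which the field operations are continuous.

\begin{definition}
A field topology on $K$ is \emph{generalized t-henselian}, or \emph{gt-henselian}, if it satisfies the following equivalent conditions.
\begin{enumerate}
\item[(H1)] If $P:K^n\to K^n$ is a polynomial map whose Jacobian matrix is invertible at $0$, then $P$ is a local homeomorphism at $0$.
\item[(H2)] If $P(X,Y)$ is a polynomial map $K^n\times K^m\to K^m$ with $P(0,0)=0$ and $(\partial P_i/\partial Y_j)_{i,j}$ invertible at $(0,0)$, then there are neighborhoods $U$ of $0\in K^n$ and $V$ of $0\in K^m$ such that $\{(a,b)\in U\times V:P(a,b)=0\}$ is the graph of a continuous function $U\to V$.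
\item[(H3)] If $V\to W$ is an \'etale morphism of $K$-varieties, then $V(K)\to W(K)$ is a local homeomorphism.
\item[(H4)] For every $n\ge2$ and every neighborhood $U$ of $-1$ there is a neighborhood $V$ of $0$ such that, for all $c_0,\dots,c_{n-2}\in V$, the polynomial $X^n+X^{n-1}+c_{n-2}X^{n-2}+\dots+c_1X+c_0$ has a root in $U$.
\end{enumerate}
\end{definition}

The usual topology on $\mathbb R$ satisfies (H1). The topology of a nontrivial henselian valuation $v$ satisfies (H4): if the $c_i$ lie in the maximal ideal and $f$ is the polynomial in (H4), then $f'(-1)$ is congruent to $(-1)^{n-1}$, so Hensel's lemma gives a root $a$ with $v(a+1)=v(f(-1))\ge\min_i v(c_i)$.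

A field with a gt-henselian topology is large. Indeed, by (H2) the zero set of a polynomial $f$ as in the definition of largeness contains the graph of a function on a neighborhood of $0$, and in a Hausdorff topology in which $\{0\}$ is not open every neighborhood of $0$ is infinite. For countable fields the converse is known.

\begin{theorem}[the countable case]\label{thm:countable}
A countable field is large if and only if it admits a gt-henselian field topology.
\end{theorem}

We take Theorem~\ref{thm:countable} as given. The following question is posed in \cite{Johnson}.
\begin{quote}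
\emph{Does Theorem~\ref{thm:countable} extend to uncountable fields? That is, does every large field admit a gt-henselian field topology?}
\end{quote}

There are two reasons to expect a positive answer. First, largeness is expressed by a set of first-order sentences: for each $d$ and $N$, one sentence says that every $f$ of degree at most $d$ with $f(0,0)=0\ne\frac{\partial f}{\partial Y}(0,0)$ has at least $N$ zeros. By the downward L\"owenheim--Skolem theorem, an uncountable large field is therefore a directed union of countable large subfields. Each of them carries a gt-henselian topology, and one might hope to patch.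

Second, largeness supplies the most visible necessary conditions. Let $\ell$ be a prime different from the characteristic of $K$, write $K^\ell=\{a^\ell:a\in K\}$, and put
\[
A=\{u\in K: 1+u\in K^\ell\}.
\]
The polynomial $P(X)=(1+X)^\ell-1$ has $P(0)=0$ and $P'(0)=\ell\neq0$, and $P(K)=A$. By (H1), $A$ is a neighborhood of $0$ in every gt-henselian topology. So is each dilate $dA$ with $d\in K^\times$, and hence a field with such a topology satisfies
\begin{equation}\label{eq:dilates}
d_1A\cap\dots\cap d_nA\neq\{0\}\qquad\text{for all }d_1,\dots,d_n\in K^\times .
\end{equation}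
Every large field of characteristic different from $\ell$ satisfies \eqref{eq:dilates}. The equations $a_i^\ell=1+u/d_i$ $(1\le i\le n)$, together with $a_1\cdots a_n\ne0$, define a curve in the coordinates $(u,a_1,\dots,a_n)$ which is smooth, because the Jacobian matrix with respect to the $a_i$ is diagonal with entries $\ell a_i^{\ell-1}$. It has the rational point $(0,1,\dots,1)$, hence infinitely many rational points, and only finitely many of them have $u=0$.

A field topology demands more. Continuity of multiplication requires a neighborhood $W$ of $0$ with $W\cdot W\subseteq A$. This is a condition on all pairs of elements of one infinite set, and the set must be spread over the whole field: every nonzero element of $K$ is a quotient of two elements of $W$ (Lemma~\ref{lem:nbhd}). This requirement can be defeated, and the answer to the question is no.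

\begin{theorem}\label{thm:main}
Let $p$ be $0$ or a prime, and let $\ell\neq p$ be a prime. There is a perfect field $K$ of characteristic $p$ with $|K|=\aleph_1$ and absolute Galois group $G_K\cong\mathbb Z_\ell$ such that $K$ is large, but no topology on $K$ satisfies all of the following:
\begin{enumerate}
\item[(a)] $\{0\}$ is not open;
\item[(b)] for each $d\in K^\times$ the map $x\mapsto dx$ is continuous at $0$;
\item[(c)] multiplication $K\times K\to K$ is continuous at $(0,0)$;
\item[(d)] $A=\{u\in K:1+u\in K^\ell\}$ is a neighborhood of $0$.
\end{enumerate}
\end{theorem}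

The proof is in ZFC. Neither continuity of addition nor the Hausdorff property appears among (a)--(d).

\begin{corollary}\label{cor:answer}
The field $K$ of Theorem~\ref{thm:main} is large and admits no gt-henselian field topology. The least cardinality of a large field with no gt-henselian field topology is $\aleph_1$.
\end{corollary}

\begin{proof}
A field topology satisfies (a), (b) and (c), and we saw above that a gt-henselian one satisfies (d). The second statement follows from the first and Theorem~\ref{thm:countable}.
\end{proof}

\begin{corollary}\label{cor:elementary}
Admitting a gt-henselian topology is not invariant under elementary equivalence, and it does not pass to elementary extensions.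
\end{corollary}

\begin{proof}
Let $K$ be as in Theorem~\ref{thm:main} and let $K_1\preceq K$ be a countable elementary subfield. Since largeness is first-order, $K_1$ is large, so it admits a gt-henselian topology by Theorem~\ref{thm:countable}. Its elementary extension $K$ does not.
\end{proof}

Under a hypothesis of cardinal arithmetic we also obtain larger examples.

\begin{theorem}\label{thm:gch}
Let $\lambda$ be an infinite cardinal with $2^\lambda=\lambda^+$, and let $p,\ell$ be as in Theorem~\ref{thm:main}. There is a large perfect field $K$ of characteristic $p$ with $|K|=\lambda^+$ and $G_K\cong\mathbb Z_\ell$ on which no topology satisfies \textup{(a)--(d)}. In particular $K$ admits no gt-henselian topology.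
\end{theorem}

So under the generalized continuum hypothesis there are counterexamples in every uncountable successor cardinality.

\medskip\noindent\textbf{The strategy.}
The field $K$ is an increasing union of countable subfields $K_\beta$, $\beta<\omega_1$. A neighborhood $W$ of $0$ lies in no $K_\beta$, so it contains an infinite set $Y$ of elements that appear early in the tower, and also elements $x$ that appear much later. We build the tower so that, when $x$ is created, $1+xy$ fails to be an $\ell$-th power for enough of the elements $y$ already present; this is incompatible with $W\cdot W\subseteq A$. Section~\ref{sec:pairs} introduces a class of fields that are large for free, and Section~\ref{sec:step} the tool that destroys $\ell$-th roots. Section~\ref{sec:gch} proves Theorem~\ref{thm:gch}, where the sets $Y$ can be listed in advance; for $\lambda=\aleph_0$ this is Theorem~\ref{thm:main} under the continuum hypothesis. Section~\ref{sec:zfc} isolates a property of a single step that handles all infinite sets $Y$ at once and derives Theorem~\ref{thm:main} from it, and Section~\ref{sec:lll} shows that the property can be achieved.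

The numbers $p$ and $\ell\ne p$ are fixed from now on. The reader may take $p=0$ and $\ell=2$.

\section{$\ell$-pairs and towers}\label{sec:pairs}

We need fields that stay large through a transfinite construction and in which we can decide which elements are $\ell$-th powers. Fixed fields of a single automorphism with orbits of $\ell$-power length have both features.

\begin{definition}
An \emph{$\ell$-pair} is a pair $(\Omega,\sigma)$, where $\Omega$ is an algebraically closed field of characteristic $p$ and $\sigma$ is an automorphism of $\Omega$ all of whose orbits are finite of $\ell$-power length. We write $\operatorname{Fix}(\sigma)$ for the fixed field of $\sigma$, and $\mu_\ell$ for the group of $\ell$-th roots of unity in $\Omega$, which has order $\ell$ because $\ell\ne p$.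
\end{definition}

For example, $(\Omega,\mathrm{id})$ is an $\ell$-pair, and the union of an increasing chain of $\ell$-pairs is an $\ell$-pair.

\begin{lemma}\label{lem:pair}
Let $(\Omega,\sigma)$ be an $\ell$-pair and $k=\operatorname{Fix}(\sigma)$.
\begin{enumerate}
\item[(i)] The field $k$ is perfect, $\Omega$ is an algebraic closure of $k$, every finite extension of $k$ has $\ell$-power degree, and $\operatorname{Gal}(\Omega/k)$ is a quotient of $\mathbb Z_\ell$.
\item[(ii)] If $-1$ is a square in $k$ and $k\neq\Omega$, then $\operatorname{Gal}(\Omega/k)\cong\mathbb Z_\ell$.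
\item[(iii)] Suppose $\mu_\ell\subseteq k$. Let $h\in k^\times$ and $s\in\Omega$ with $s^\ell=h$. Then $h\in k^\ell$ if and only if $\sigma(s)=s$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $a\in\Omega$ have orbit $O$. The polynomial $\prod_{a'\in O}(X-a')$ is separable, has coefficients in $k$, and is irreducible over $k$ because $\sigma$ permutes its roots transitively. So $\Omega/k$ is Galois, $\Omega$ is an algebraic closure of $k$, and $k$ is perfect. A finite extension of $k$ is simple, say $k(a)$, and its degree is the length of the orbit of $a$. If $L/k$ is finite Galois, then $\sigma|_L$ has fixed field $k$, so it generates $\operatorname{Gal}(L/k)$, a group of $\ell$-power order. Hence $n\mapsto\sigma^n$ extends to a continuous homomorphism $\mathbb Z_\ell\to\operatorname{Gal}(\Omega/k)$ whose image is dense and compact, so that it is onto.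

(ii) The closed subgroups of $\mathbb Z_\ell$ are $0$ and the $\ell^r\mathbb Z_\ell$, so $\operatorname{Gal}(\Omega/k)$ is $\mathbb Z_\ell$ or finite. By the Artin--Schreier theorem, if $1<[\Omega:k]<\infty$ then $\Omega=k(\sqrt{-1})$, which is impossible when $\sqrt{-1}\in k$.

(iii) The $\ell$-th roots of $h$ are the elements $\xi s$ with $\xi\in\mu_\ell\subseteq k$, so one of them lies in $k$ if and only if $s$ does.
\end{proof}

The next lemma is well known (Colliot-Th\'el\`ene, Jarden); we include the proof.

\begin{lemma}\label{lem:large}
An infinite perfect field $k$ all of whose finite extensions have $\ell$-power degree is large.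
\end{lemma}

\begin{proof}
Let $C$ be a smooth curve over $k$ and $O\in C(k)$. Replace $C$ by the connected component of $O$; being smooth, connected and having a rational point, it is geometrically integral. Since $k$ is perfect, $C$ is the complement of finitely many points in a smooth projective curve $\bar C$, of genus $g$ say. Choose $n\ge2g+1$ prime to $\ell$. The Riemann--Roch theorem gives $\dim L(D)=\deg D+1-g$ for divisors $D$ of degree at least $2g-1$, so $\dim L(nO)=\dim L((n-1)O)+1$, and there is a function $f$ with pole divisor exactly $nO$. For $a\in k$, the zero divisor $\sum_Q n_QQ$ of $f-a$ has degree $\sum_Q n_Q[k(Q):k]=n$. As $\ell\nmid n$, some closed point $Q$ in it has degree $[k(Q):k]$ prime to $\ell$. This degree is a power of $\ell$, so it is $1$. Thus $f$ takes every value $a\in k$ at a rational point of $\bar C$. Since $k$ is infinite, $\bar C(k)$ is infinite, and so is $C(k)$.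
\end{proof}

The Galois group $\mathbb Z_\ell$ is not by itself an obstruction to a gt-henselian topology.

\begin{example}\label{ex:puiseux}
Let $p=0$ and let $\Omega=\bigcup_n\mathbb C((T^{1/n}))$ be the algebraically closed field of Puiseux series. Let $\mathbb Z_{(\ell)}$ be the group of rationals with denominator prime to $\ell$, and let $\chi$ be the composite $\mathbb Q\to\mathbb Q/\mathbb Z_{(\ell)}\cong\mathbb Z[1/\ell]/\mathbb Z\to\mathbb C^\times$, the last map being $q\mapsto e^{2\pi iq}$. Define $\sigma(\sum a_qT^q)=\sum\chi(q)a_qT^q$. If $\ell^r$ is the largest power of $\ell$ dividing $n$, then $\sigma^{\ell^r}$ is the identity on $\mathbb C((T^{1/n}))$, so $(\Omega,\sigma)$ is an $\ell$-pair. Its fixed field $\bigcup_{\ell\nmid n}\mathbb C((T^{1/n}))$ has absolute Galois group $\mathbb Z_\ell$ by Lemma~\ref{lem:pair}(ii), and its $T$-adic valuation is henselian. Here the maximal ideal $W$ satisfies $W\cdot W\subseteq A$.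
\end{example}

Our fields are built by adjoining one transcendental element at a time. Let $\lambda$ be an infinite cardinal and $\Omega_0$ an algebraically closed field of characteristic $p$ with $|\Omega_0|=\lambda$. Fix an algebraically closed extension $\Omega_\infty$ of $\Omega_0$ with a transcendence basis $(t_\beta)_{\beta<\lambda^+}$ over $\Omega_0$, and let $\Omega_\beta$ be the algebraic closure in $\Omega_\infty$ of $\Omega_0(t_\alpha:\alpha<\beta)$. Then $|\Omega_\beta|=\lambda$, the field $\Omega_{\beta+1}$ is an algebraic closure of $\Omega_\beta(t_\beta)$, we have $\Omega_\delta=\bigcup_{\beta<\delta}\Omega_\beta$ for limit ordinals $\delta$, and $\Omega_\infty=\bigcup_\beta\Omega_\beta$.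

\begin{definition}
A \emph{tower of length $\lambda^+$ over $\Omega_0$} is a sequence $(\sigma_\beta)_{\beta<\lambda^+}$ such that each $(\Omega_\beta,\sigma_\beta)$ is an $\ell$-pair, $\sigma_0=\mathrm{id}$, $\sigma_\beta$ extends $\sigma_\alpha$ for $\alpha<\beta$, and $\sigma_{\beta+1}(t_\beta)=t_\beta$. We put $\sigma_\infty=\bigcup_\beta\sigma_\beta$ and
\[
K=\operatorname{Fix}(\sigma_\infty),\qquad K_\beta=\operatorname{Fix}(\sigma_\beta)=K\cap\Omega_\beta .
\]
\end{definition}

At a limit ordinal $\delta$ the automorphism $\sigma_\delta$ is forced to be $\bigcup_{\beta<\delta}\sigma_\beta$. To construct a tower we therefore only have to choose $\sigma_{\beta+1}$ given $\sigma_\beta$.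

\begin{lemma}\label{lem:tower}
For a tower of length $\lambda^+$ the following hold.
\begin{enumerate}
\item[(T1)] $K_0=\Omega_0$, $|K|=\lambda^+$, each $K_\beta$ is a proper subfield of $K$, and every subset of $K$ of cardinality at most $\lambda$ is contained in some $K_\gamma$.
\item[(T2)] $K^\ell\cap K_\beta=K_\beta^\ell$ for all $\beta$.
\item[(T3)] $K$ is perfect and large, and if $K^\ell\neq K$ then $G_K\cong\mathbb Z_\ell$.
\item[(T4)] For $x\in K\setminus K_0$ there is a unique ordinal $\beta$ with $x\in K_{\beta+1}\setminus K_\beta$; we call it the \emph{rank} $\operatorname{rk}(x)$. If $x\notin K_\gamma$ then $\operatorname{rk}(x)\ge\gamma$.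
\end{enumerate}
\end{lemma}

\begin{proof}
(T1) We have $t_\beta\in K\setminus K_\beta$ for all $\beta$, and $|\Omega_\infty|=\lambda^+$. The last statement holds because $K=\bigcup_\beta K_\beta$ and $\lambda^+$ is regular: a set of at most $\lambda$ ordinals below $\lambda^+$ is bounded below $\lambda^+$.
(T2) If $a\in K$ and $a^\ell\in K_\beta$, then $a\in\Omega_\beta$ because $\Omega_\beta$ is algebraically closed, so $a\in K_\beta$.
(T3) Apply Lemmas~\ref{lem:pair} and~\ref{lem:large} to the $\ell$-pair $(\Omega_\infty,\sigma_\infty)$, noting that $\sqrt{-1}\in\Omega_0\subseteq K$ and that $K^\ell\ne K$ implies $K\neq\Omega_\infty$.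
(T4) The least $\alpha$ with $x\in K_\alpha$ is neither $0$ nor a limit ordinal, so $\alpha=\beta+1$; and $x\notin K_\gamma$ gives $\gamma<\beta+1$.
\end{proof}

The topological input to both theorems is the following.

\begin{lemma}\label{lem:nbhd}
Let $K$ be a field with a topology satisfying \textup{(a)} and \textup{(b)}, and let $V$ be a neighborhood of $0$. Then $dV$ is a neighborhood of $0$ for every $d\in K^\times$, every $d\in K^\times$ is a quotient of two elements of $V$, and $V$ is not contained in a proper subfield of $K$. If \textup{(c)} and \textup{(d)} also hold, there is a neighborhood $W$ of $0$ with $W\cdot W\subseteq A$.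
\end{lemma}

\begin{proof}
The set $dV$ is the preimage of $V$ under $x\mapsto d^{-1}x$, so it is a neighborhood of $0$ by (b). Then $V\cap dV$ is a neighborhood of $0$, and by (a) it contains some $v\neq0$. Writing $v=dv'$ with $v'\in V$, we get $d=v/v'$. So a subfield containing $V$ contains $K^\times$. Finally, (c) and (d) give neighborhoods $W_1,W_2$ of $0$ with $W_1\cdot W_2\subseteq A$; take $W=W_1\cap W_2$.
\end{proof}

\section{Extending an $\ell$-pair by one transcendental}\label{sec:step}

The following setting is in force in all one-step constructions: $(\Omega,\sigma)$ is an $\ell$-pair, $k=\operatorname{Fix}(\sigma)$ contains $\mu_\ell$, the element $t$ is transcendental over $\Omega$, $M=\Omega(t)$, and $\Omega'$ is an algebraic closure of $M$. In a tower the condition $\mu_\ell\subseteq k$ holds at every stage, since $\Omega_0\subseteq K_\beta$. We fix a generator $\zeta$ of $\mu_\ell$.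

\subsection*{The space of extensions}
We look for extensions of $\sigma$ to $\Omega'$ that fix $t$ and have orbits of $\ell$-power length. They lie in
\[
\Gamma=\operatorname{Aut}(\Omega'/k(t)),
\]
which is the Galois group of $\Omega'$ over the perfect closure of $k(t)$. It is profinite and has finite orbits on $\Omega'$, and a condition on $\tau\in\Gamma$ that depends only on the values of $\tau$ at finitely many elements defines a clopen subset. We shall modify extensions repeatedly and pass to limits. To preserve the condition on orbit lengths under these operations we work inside one Sylow subgroup.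

Recall that a profinite group $\Gamma$ has an \emph{$\ell$-Sylow subgroup}: a closed pro-$\ell$ subgroup $\Gamma_\ell$ whose index, a supernatural number, is prime to $\ell$. Two facts are needed.
\begin{enumerate}
\item[(S1)] The image of $\Gamma_\ell$ under a continuous surjection $\Gamma\to\Delta$ of profinite groups is an $\ell$-Sylow subgroup of $\Delta$; it equals $\Delta$ if $\Delta$ is pro-$\ell$.
\item[(S2)] If $N$ is a closed normal subgroup of $\Gamma$, then $\Gamma_\ell\cap N$ is an $\ell$-Sylow subgroup of $N$, because $[N:\Gamma_\ell\cap N]=[N\Gamma_\ell:\Gamma_\ell]$ divides $[\Gamma:\Gamma_\ell]$.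
\end{enumerate}
Every element of $\Gamma$ maps $\Omega$, the algebraic closure of $k$ in $\Omega'$, onto itself. Fix an $\ell$-Sylow subgroup $\Gamma_\ell$ of $\Gamma$ and put
\[
\Sigma=\{\tau\in\Gamma_\ell:\tau|_\Omega=\sigma\}.
\]

\begin{lemma}\label{lem:sigma}
The set $\Sigma$ is nonempty and compact, and its elements all have the same restriction to $M$. For $\tau\in\Sigma$, the pair $(\Omega',\tau)$ is an $\ell$-pair extending $(\Omega,\sigma)$, $\tau(t)=t$, and $\operatorname{Fix}(\tau)\cap\Omega=k$.
\end{lemma}

\begin{proof}
The restriction map $\Gamma\to\operatorname{Gal}(\Omega/k)$ is continuous. It is onto, because an element of $\operatorname{Gal}(\Omega/k)$ extends to $\Omega(t)$ fixing $t$, and then to $\Omega'$. The target is pro-$\ell$ by Lemma~\ref{lem:pair}(i), so $\Gamma_\ell$ maps onto it by (S1). Hence $\Sigma$ is nonempty, and it is closed in $\Gamma_\ell$. Let $\tau\in\Sigma$ and $x\in\Omega'$. The orbit of $x$ under $\tau$ is its orbit under the closure of $\langle\tau\rangle$, a pro-$\ell$ group, so its length is the index of an open subgroup of a pro-$\ell$ group, a power of $\ell$. The other statements follow from $\tau|_\Omega=\sigma$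 and $\tau(t)=t$.
\end{proof}

We say that $\tau\in\Sigma$ \emph{moves the roots of} $h\in\Omega'^\times$ if $\tau(s)\neq s$ for some $s$ with $s^\ell=h$. Since $\tau$ fixes $\mu_\ell$, this then holds for every such $s$. If $\tau(h)=h$, Lemma~\ref{lem:pair}(iii) says that $\tau$ moves the roots of $h$ exactly when $h\notin\operatorname{Fix}(\tau)^\ell$.

\subsection*{Destroying $\ell$-th roots}
Suppose that $\tau$ has already been decided on an intermediate field $E$. The next lemma says that we are still free to move the roots of elements that are independent modulo $\ell$-th powers of $E$. Elements $h_1,\dots,h_n\in E^\times$ are \emph{independent in $E^\times/E^{\times\ell}$} if $\prod_i h_i^{n_i}\in E^{\ell}$ implies $\ell\mid n_i$ for all $i$; for $n=1$ this means $h_1\notin E^\ell$.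

\begin{lemma}\label{lem:move}
Let $E$ be a $\Gamma$-stable field with $M\subseteq E\subseteq\Omega'$, let $\tau\in\Sigma$, and let $h_1,\dots,h_n\in E^\times$ be fixed by $\tau$ and independent in $E^\times/E^{\times\ell}$. Then there is $\tau'\in\Sigma$ with $\tau'|_E=\tau|_E$ that moves the roots of each $h_i$.
\end{lemma}

\begin{proof}
Choose $s_i$ with $s_i^\ell=h_i$. By Kummer theory, which applies because $\mu_\ell\subseteq E$ and $\ell\ne p$, the extension $E(s_1,\dots,s_n)/E$ is Galois and $\rho\mapsto(\rho(s_i)/s_i)_i$ is an isomorphism of its Galois group onto $\mu_\ell^n$. The group $N=\operatorname{Aut}(\Omega'/E)$ is closed in $\Gamma$, and normal since $E$ is $\Gamma$-stable. It maps onto this finite $\ell$-group, so by (S2) and (S1) the group $\Gamma_\ell\cap N$ does too. As $\tau$ fixes $h_i$, we have $\tau(s_i)=\zeta^{e_i}s_i$ for some integer $e_i$. Choose $\rho\in\Gamma_\ell\cap N$ with $\rho(s_i)=\zeta^{1-e_i}s_i$ for all $i$, and let $\tau'=\tau\rho$. Then $\tau'\in\Gamma_\ell$, $\tau'$ agrees with $\tau$ on $E\supseteq\Omega$, and $\tau'(s_i)=\zeta^{1-e_i}\tau(s_i)=\zeta s_i\neq s_i$.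
\end{proof}

\subsection*{Testing independence with valuations}
A finite extension $R$ of $M$ is a function field in one variable over $\Omega$. A \emph{place} $Q$ of $R$ is given by a surjective discrete valuation $v_Q:R^\times\to\mathbb Z$ trivial on $\Omega$. Its residue field is $\Omega$, so each $f\in R$ has a value $f(Q)\in\Omega\cup\{\infty\}$; $f$ is a \emph{unit} at $Q$ if $f(Q)\neq0,\infty$. If $x\in R\setminus\Omega$ and $x(Q)=a\in\Omega$, the \emph{ramification index} of $Q$ over $\Omega(x)$ is $e(Q|x)=v_Q(x-a)$.

\begin{lemma}\label{lem:ff}
Let $R$ be a function field in one variable over $\Omega$ and $x\in R\setminus\Omega$.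
\begin{enumerate}
\item[(F1)] The degree $[R:\Omega(x)]$ is finite, $x$ has finitely many poles, and for $a\in\Omega$ the number of places $Q$ with $x(Q)=a$ is between $1$ and $[R:\Omega(x)]$.
\item[(F2)] Only finitely many places $Q$ with $x(Q)\in\Omega$ have $\ell\mid e(Q|x)$.
\item[(F3)] If $z\in\Omega^\times$ and $x(Q)=-1/z$, then $v_Q(1+xz)=e(Q|x)$, and $v_Q(1+xz')=0$ for $z'\in\Omega\setminus\{z\}$.
\item[(F4)] If $u_1,\dots,u_n\in R$ are units at $Q$ and $N=R(\sqrt[\ell]{u_1},\dots,\sqrt[\ell]{u_n})$, then $v_Q$ extends to a homomorphism $N^\times\to\mathbb Z$.
\end{enumerate}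
\end{lemma}

\begin{proof}
(F1) The zero divisor of $x-a$ and the pole divisor of $x$ both have degree $[R:\Omega(x)]<\infty$.
(F2) Let $L$ be the separable closure of $\Omega(x)$ in $R$ and $q=[R:L]$, which is $1$ or a power of $p$. Only finitely many places of $L$ ramify in the separable extension $L/\Omega(x)$. A place of $L$ has a unique extension to $R$, since $f^q\in L$ for all $f\in R$; all residue fields equal $\Omega$, so this extension has ramification index $q$. Thus $e(Q|x)=q$, which is prime to $\ell$, for all but finitely many $Q$.
(F3) We have $1+xz=z(x+1/z)$, and $(1+xz')(Q)=1-z'/z\neq0,\infty$.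
(F4) The completion of $R$ at $Q$ is $\Omega((\pi))$ for a uniformizer $\pi$. For a unit $u$ of $\Omega[[\pi]]$, the reduction of $X^\ell-u$ has $\ell$ distinct roots in $\Omega$ because $\ell\ne p$, so $X^\ell-u$ splits in $\Omega[[\pi]]$ by Hensel's lemma. Therefore $N$, the splitting field of $\prod_i(X^\ell-u_i)$ over $R$, embeds in $\Omega((\pi))$ over $R$, and we restrict the $\pi$-adic valuation.
\end{proof}

\begin{example}[the main idea, for $x=t$]\label{ex:t}
There is $\tau\in\Sigma$ such that $1+ty\notin\operatorname{Fix}(\tau)^\ell$ for \emph{every} $y\in k^\times$. To see this, let $F\subseteq k^\times$ be finite and suppose $\prod_{y\in F}(1+ty)^{n_y}\in M^\ell$. At the place of $M=\Omega(t)$ where $t=-1/y$, the factor $1+ty$ has valuation $1$ and the other factors have valuation $0$, so $\ell\mid n_y$. Thus the elements $1+ty$, $y\in F$, are independent in $M^\times/M^{\times\ell}$, and Lemma~\ref{lem:move} with $E=M$ gives an element of $\Sigma$ that moves the roots of all of them. The closed sets $\{\tau\in\Sigma:\tau\text{ moves the roots of }1+ty\}$ therefore have the finite intersection property, and compactness gives $\tau$. If this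 $\tau$ is used at stage $\beta$ of a tower, then by (T2) no set $W\subseteq K$ with $W\cdot W\subseteq A$ contains both $t_\beta$ and an element of $K_\beta^\times$.
\end{example}

A neighborhood $W$ need not contain any $t_\beta$; we only know that it contains elements of arbitrarily high rank. So every $x\in\operatorname{Fix}(\tau)\setminus k$ has to be treated, and the roots on which $\tau$ has been decided for the sake of one $x$ may generate the root needed for another. The rest of the paper is about managing this interference.

\section{Diagonalizing against $\lambda$ sets: proof of Theorem~\ref{thm:gch}}\label{sec:gch}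

If we are given a list of $\lambda$ sets $Y$, each of size $\lambda$, the interference is easy to avoid. We treat the pairs $(x,Y)$ one at a time; at each moment the commitments made so far rule out fewer than $\lambda$ values of $y$, so $Y$ still contains a usable one. On a first reading take $\lambda=\aleph_0$, in which case all the fields $E_\nu$ below are finite over $M$.

\begin{proposition}\label{prop:gchstep}
In the setting of Section~\ref{sec:step}, let $|\Omega|=\lambda$ and let $\mathcal Y$ be a family of at most $\lambda$ subsets of $k^\times$, each of cardinality $\lambda$. There is $\tau\in\Sigma$ such that, with $k'=\operatorname{Fix}(\tau)$, for all $x\in k'\setminus k$ and $Y\in\mathcal Y$ there is $y\in Y$ with $1+xy\notin(k')^\ell$.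
\end{proposition}

\begin{proof}
If $\mathcal Y=\varnothing$, any $\tau\in\Sigma$ will do. Otherwise enumerate $(\Omega'\setminus\Omega)\times\mathcal Y$ as $(x_\nu,Y_\nu)_{\nu<\lambda}$. By recursion on $\nu<\lambda$ we construct increasing sets $D_\nu\subseteq\Omega'$ and elements $\tau_\nu\in\Sigma$ such that $E_\nu=M(D_\nu)$ is $\Gamma$-stable, $D_{\nu+1}\setminus D_\nu$ is finite, the sets
\[
\Sigma_\nu=\{\tau\in\Sigma:\tau|_{E_\nu}=\tau_\nu|_{E_\nu}\}
\]
are decreasing, and every $\tau\in\Sigma_{\nu+1}$ either moves $x_\nu$ or moves the roots of $1+x_\nu y$ for some $y\in Y_\nu$. The sets $\Sigma_\nu$ are closed and nonempty.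

Let $D_0=\varnothing$ and let $\tau_0\in\Sigma$ be arbitrary. At a limit ordinal $\nu$ let $D_\nu=\bigcup_{\mu<\nu}D_\mu$ and choose $\tau_\nu\in\bigcap_{\mu<\nu}\Sigma_\mu$, which is nonempty by compactness. Note that $D_\nu$ is finite if $\nu$ is finite and $|D_\nu|\le|\nu|$ otherwise, so $|D_\nu|<\lambda$.

Given $D_\nu$ and $\tau_\nu$, let $x=x_\nu$, let $X$ be the finite $\Gamma$-orbit of $x$, and put $D'=D_\nu\cup X$ and $E'=M(D')$, a $\Gamma$-stable field. If $\tau_\nu(x)\neq x$, let $D_{\nu+1}=D'$ and $\tau_{\nu+1}=\tau_\nu$. Suppose now $\tau_\nu(x)=x$. The field $E'$ is the directed union of the function fields $M(S)$, where $S$ ranges over the finite subsets of $D'$ containing $x$. Say that $S$ \emph{excludes} $z\in k^\times$ if some place $Q$ of $M(S)$ has $x(Q)=-1/z$ and $\ell\mid e(Q|x)$. By (F2) each $S$ excludes finitely many $z$. The number of sets $S$ is finite if $D'$ is finite and equals $|D'|$ otherwise, so fewer than $\lambda$ elements are excluded in total. Pick $y\in Y_\nu$ that is not excluded, and let $h=1+xy$. In each $M(S)$ there is a place $Q$ with $x(Q)=-1/y$ by (F1), and $v_Q(h)=e(Q|x)$ is prime to $\ell$ by (F3), so $h\notin M(S)^\ell$.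 Hence $h\notin E'^{\,\ell}$. Since $\tau_\nu$ fixes $h$, Lemma~\ref{lem:move} gives $\tau_{\nu+1}\in\Sigma$ that agrees with $\tau_\nu$ on $E'$ and moves the roots of $h$. Let $D_{\nu+1}$ consist of $D'$ and all $\ell$-th roots of the elements $1+x'y$, $x'\in X$. The group $\Gamma$ permutes these roots because it permutes $X$ and fixes $y$, so $E_{\nu+1}$ is $\Gamma$-stable, and it contains the roots of $h$. This completes the recursion.

Take $\tau\in\bigcap_{\nu<\lambda}\Sigma_\nu$. If $x\in k'\setminus k$ then $x\notin\Omega$ by Lemma~\ref{lem:sigma}, so for $Y\in\mathcal Y$ we have $(x,Y)=(x_\nu,Y_\nu)$ for some $\nu$. As $\tau$ fixes $x$, it moves the roots of $1+xy$ for some $y\in Y$, and $1+xy\notin(k')^\ell$.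
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gch}]
Let $\Omega_0$ be algebraically closed of characteristic $p$ and cardinality $\lambda$, and let $\Omega_\beta$, $\Omega_\infty$ be as in Section~\ref{sec:pairs}. The number of subsets of $\Omega_\infty$ of cardinality $\lambda$ is at most $(\lambda^+)^\lambda=(2^\lambda)^\lambda=2^\lambda=\lambda^+$; this is the only use of the hypothesis. Enumerate them as $(Y_\nu)_{\nu<\lambda^+}$. Build a tower in which $\sigma_{\beta+1}$ is obtained from $\sigma_\beta$ by Proposition~\ref{prop:gchstep}, with $t=t_\beta$ and
\[
\mathcal Y_\beta=\{Y_\nu:\nu<\beta,\ Y_\nu\subseteq K_\beta^\times\},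
\]
a family of at most $|\beta|\le\lambda$ sets. By (T2), the tower has the following property: if $x\in K$ has rank $\beta$ and $Y\in\mathcal Y_\beta$, then $1+xy\notin K^\ell$ for some $y\in Y$.

The set $K_0^\times$ equals $Y_\nu$ for some $\nu$, so it belongs to $\mathcal Y_{\nu+1}$, and the property applied to $x=t_{\nu+1}$ shows $K^\ell\ne K$. By (T1) and (T3), $K$ is perfect and large, $|K|=\lambda^+$ and $G_K\cong\mathbb Z_\ell$.

Suppose a topology on $K$ satisfies (a)--(d), and take $W$ with $W\cdot W\subseteq A$ as in Lemma~\ref{lem:nbhd}. By that lemma $W$ is contained in no $K_\gamma$, so $|W|=\lambda^+$ by (T1). Choose $Y\subseteq W\setminus\{0\}$ of cardinality $\lambda$, say $Y=Y_\nu\subseteq K_\gamma$, and then $x\in W\setminus K_\delta$ with $\delta=\max(\nu,\gamma)+1$. The rank $\beta$ of $x$ is at least $\delta$, so $Y\in\mathcal Y_\beta$ and $1+xy\notin K^\ell$ for some $y\in Y$. But $xy\in W\cdot W\subseteq A$, a contradiction. The last statement of the theorem follows as in Corollary~\ref{cor:answer}.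
\end{proof}

\section{All infinite sets at once: proof of Theorem~\ref{thm:main}}\label{sec:zfc}

Without the continuum hypothesis, a tower of length $\omega_1$ built from Proposition~\ref{prop:gchstep} deals with only $\aleph_1$ of the $2^{\aleph_0}$ infinite subsets of a countable field $K_\beta$. We need a single step that defeats every infinite $Y\subseteq k^\times$. Literally, this would mean that for each $x\in k'\setminus k$ the set of $y\in k^\times$ with $1+xy\in(k')^\ell$ is finite. That is too much to ask.

\begin{example}\label{ex:naive}
Let $\ell=2$, let $k$ be infinite, $\tau\in\Sigma$ and $k'=\operatorname{Fix}(\tau)$. Suppose $1+ty\notin(k')^2$ for all but finitely many $y\in k^\times$. For all but finitely many $y$, the automorphism $\tau$ then sends both $\sqrt{1+ty}$ and $\sqrt{1-ty}$ to their negatives, so it fixes their product, a square root of $1-t^2y^2$. Hence $x=-t^2\in k'\setminus k$ has $1+xz\in(k')^2$ for infinitely many $z=y^2\in k^\times$.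
\end{example}

We weaken the requirement in a way that the topology cannot exploit. Fix $c\in k^\times$ of infinite order and ask only that $1+xy'$ be a non-$\ell$-th power for some $y'$ among the finitely many multiples $c^ny$, $|n|<m$, of $y$. If $y$ lies in the neighborhood $\bigcap_{|n|<m}c^{-n}W$, all these multiples lie in $W$, so nothing is lost. The bound $m$ is allowed to depend on $x$; a pigeonhole argument over $\omega_1$ will make it uniform.

\begin{proposition}\label{prop:step}
In the setting of Section~\ref{sec:step}, let $\Omega$ be countable and let $c\in k^\times$ have infinite multiplicative order. There is $\tau\in\Sigma$ such that $k'=\operatorname{Fix}(\tau)$ satisfies: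
\begin{enumerate}
\item[$(\ast)$] for every $x\in k'\setminus k$ there is $m\ge1$ such that for all but finitely many $y\in k^\times$ there is an integer $n$ with $|n|<m$ and $1+c^nxy\notin(k')^\ell$.
\end{enumerate}
\end{proposition}

The proof occupies Section~\ref{sec:lll}.

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Proposition~\ref{prop:step}]
If $p=0$, let $\Omega_0$ be an algebraic closure of $\mathbb Q$ and $c=2$. If $p>0$, let $\Omega_0$ be an algebraic closure of $\mathbb F_p(c)$ with $c$ transcendental; an algebraic closure of $\mathbb F_p$ would not do, as it has no element of infinite order. Build a tower of length $\omega_1$ over $\Omega_0$ in which $\sigma_{\beta+1}$ is obtained from $\sigma_\beta$ by Proposition~\ref{prop:step} with $t=t_\beta$; its hypotheses hold at each stage because $\Omega_\beta$ is countable and $c\in\Omega_0\subseteq K_\beta$. By $(\ast)$ and (T2), each $x\in K\setminus K_0$ comes with an integer $m_x\ge1$ such that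
\begin{enumerate}
\item[$(\dagger)$] for all but finitely many $y\in K_{\operatorname{rk}(x)}^\times$ there is $n$ with $|n|<m_x$ and $1+c^nxy\notin K^\ell$.
\end{enumerate}
Applying $(\dagger)$ to $x=t_0$ and the infinite set $K_0^\times$ gives $K^\ell\neq K$. By (T1) and (T3), $K$ is perfect and large, $|K|=\aleph_1$ and $G_K\cong\mathbb Z_\ell$.

Suppose a topology on $K$ satisfies (a)--(d), and take $W$ with $W\cdot W\subseteq A$ as in Lemma~\ref{lem:nbhd}. For $m\ge1$ let
\[
\Theta_m=\{\operatorname{rk}(x):x\in W\setminus K_0,\ m_x=m\}\subseteq\omega_1 .
\]
Since $W$ is contained in no $K_\gamma$, (T4) shows that $\bigcup_m\Theta_m$ is unbounded in $\omega_1$. A countable union of bounded subsets of $\omega_1$ is bounded, so some $\Theta_m$ is unbounded. Fix such an $m$.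

By Lemma~\ref{lem:nbhd}, $W'=\bigcap_{|n|<m}c^{-n}W$ is a neighborhood of $0$ and is contained in no $K_\gamma$; by (T1) it is infinite. Choose a countably infinite set $Y\subseteq W'\setminus\{0\}$, and by (T1) an ordinal $\gamma<\omega_1$ with $Y\subseteq K_\gamma$. Choose $x\in W\setminus K_0$ with $m_x=m$ and $\operatorname{rk}(x)\ge\gamma$. Then $Y$ is an infinite subset of $K_{\operatorname{rk}(x)}^\times$, so $(\dagger)$ gives $y\in Y$ and $|n|<m$ with $1+c^nxy\notin K^\ell$. But $x\in W$ and $c^ny\in W$, so $c^nxy\in W\cdot W\subseteq A$, that is, $1+c^nxy\in K^\ell$. This is a contradiction.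
\end{proof}

The order of the choices matters: $m$ is fixed first, then $Y$, which depends on $m$, and only then $x$, which must have the bound $m$ and be of higher rank than $Y$. The uncountable cofinality of $\omega_1$ is what makes both the first and the last choice possible.

\section{Blocks, conflicts and the local lemma}\label{sec:lll}

In this section we prove Proposition~\ref{prop:step}. The plan is as follows. For each candidate $x_i\in\Omega'\setminus\Omega$ we cut $k^\times$ into blocks of $m_i$ consecutive multiples $d,cd,c^2d,\dots$, and we require for each block $b$ that $\tau$ move either $x_i$ or the roots of $1+x_iz$ for one representative $z\in b$. By compactness it suffices to meet finitely many requirements. We meet them in order of increasing $i$, using Lemma~\ref{lem:move}. For this $1+x_iz$ must remain independent after the roots belonging to earlier indices $j<i$ have been adjoined. We test independence at a place $Q$ where $1+x_iz$ vanishes, and by (F4) the test survives if the earlier radicands $1+xw$ are units at $Q$. This forbids certain pairs $(z,w)$ of representatives, and the block lengths $m_i$ are chosen large compared to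 the number of forbidden pairs at a given element.

\subsection*{The data}
Enumerate $\Omega'\setminus\Omega=\{x_0,x_1,\dots\}$; this is where countability of $\Omega$ is used. Let $X_i$ be the $\Gamma$-orbit of $x_i$, a finite set disjoint from $\Omega$, and put
\[
a_i=|X_i|,\qquad R_i=M(X_0\cup\dots\cup X_i).
\]
The field $R_i$ is a $\Gamma$-stable finite extension of $M$. Whole orbits are adjoined because Lemma~\ref{lem:move} needs $\Gamma$-stable fields.

Let $Z_i$ be the set of $z\in k^\times$ for which some place $Q$ of $R_i$ with $x_i(Q)=-1/z$ has $\ell\mid e(Q|x_i)$ or is a pole of an element of $X_0\cup\dots\cup X_{i-1}$. By (F1) and (F2) there are finitely many such places, and each determines $z$, so $Z_i$ is finite. For $z\in k^\times\setminus Z_i$ fix a place $Q_i(z)$ of $R_i$ with $x_i(Q_i(z))=-1/z$. For $j<i$ let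
\[
U_{ij}(z)=\{w\in k^\times: x(Q_i(z))=-1/w\text{ for some }x\in X_j\},\qquad d_{ij}=\sum_{x\in X_j}[R_i:\Omega(x)].
\]
Thus $U_{ij}(z)$ is the set of $w$ for which some $1+xw$, $x\in X_j$, vanishes at the test place $Q_i(z)$. The relation $w\in U_{ij}(z)$ has bounded degree on both sides:
\begin{enumerate}
\item[(U1)] $|U_{ij}(z)|\le a_j$ for each $z\in k^\times\setminus Z_i$;
\item[(U2)] for each $w\in k^\times$ there are at most $d_{ij}$ elements $z\in k^\times\setminus Z_i$ with $w\in U_{ij}(z)$.
\end{enumerate}
Indeed, each $x\in X_j$ contributes at most one element to $U_{ij}(z)$. For (U2), by (F1) at most $d_{ij}$ places $Q$ of $R_i$ satisfy $x(Q)=-1/w$ for some $x\in X_j$, and $z\mapsto Q_i(z)$ is injective because $z=-1/x_i(Q_i(z))$.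

Choose integers
\begin{equation}\label{eq:m}
m_i\ge2^{i+5}\Bigl(a_i+\sum_{j<i}d_{ij}\Bigr).
\end{equation}
Since $c$ has infinite order, each coset $d\langle c\rangle$ in $k^\times$ is the disjoint union of the sets $\{c^{qm_i+r}d:0\le r<m_i\}$, $q\in\mathbb Z$, each with $m_i$ elements. Fixing coset representatives, we obtain a partition of $k^\times$ into \emph{blocks of level $i$}. Let $\mathcal B_i$ be the set of blocks of level $i$ that are disjoint from $Z_i$; it contains all but finitely many of them. A \emph{requirement} is a pair $(i,b)$ with $b\in\mathcal B_i$, and it defines the clopen set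
\[
\Sigma(i,b)=\{\tau\in\Sigma:\tau(x_i)\neq x_i,\text{ or }\tau\text{ moves the roots of }1+x_iz\text{ for some }z\in b\}.
\]

\begin{lemma}\label{lem:reduce}
If $\tau\in\Sigma(i,b)$ for all requirements $(i,b)$, then $k'=\operatorname{Fix}(\tau)$ satisfies $(\ast)$.
\end{lemma}

\begin{proof}
Let $x\in k'\setminus k$. Then $x\notin\Omega$, so $x=x_i$ for some $i$. All but finitely many $y\in k^\times$ lie in a block $b\in\mathcal B_i$. For such $y$, since $\tau(x_i)=x_i$, there is $z\in b$ with $1+x_iz\notin(k')^\ell$, and $z=c^ny$ with $|n|<m_i$ because $y$ and $z$ lie in the same block. So $(\ast)$ holds with $m=m_i$.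
\end{proof}

\subsection*{Choosing representatives without conflicts}
Let $\mathcal C$ be a finite set of requirements. We want representatives $z_{i,b}\in b$ for $(i,b)\in\mathcal C$ with no \emph{conflict}, that is, with $z_{j,b'}\notin U_{ij}(z_{i,b})$ whenever $j<i$.

\begin{example}
Take $\ell=2$, $k=\Omega$, $x_0=t$ and $x_1=-t^2$, as in Example~\ref{ex:naive}. Then $X_0=\{t\}$, $X_1=\{-t^2\}$, $R_0=R_1=M$, $Z_0=Z_1=\varnothing$ and $a_0=a_1=d_{10}=1$. The place $Q_1(z)$ is given by $t=1/y$ for a chosen square root $y=y(z)$ of $z$, and $U_{10}(z)=\{-y(z)\}$. If $-y$ is not a representative of level $0$, then $\sqrt{1-ty}$ is not among the roots adjoined at level $0$, and $1+x_1z=(1-ty)(1+ty)$ keeps its simple zero at $t=1/y$. In Example~\ref{ex:naive} both $y$ and $-y$ were used, and $1+x_1z$ became a square.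
\end{example}

A greedy choice does not work. In Section~\ref{sec:gch} a requirement had $\lambda$ candidates against fewer than $\lambda$ exclusions. Now a block of level $i$ has only $m_i$ candidates, and $m_i$ is fixed before $\mathcal C$, which may contain arbitrarily many blocks of other levels. If the representatives of level $j<i$ are chosen first, nothing prevents them from meeting $U_{ij}(z)$ for every $z$ in a given block of level $i$, and the same problem arises in the opposite order. What is bounded independently of $\mathcal C$ is the number of conflicts at a given element, by (U1) and (U2). This is the situation for which the Lov\'asz local lemma is made. In its general form \cite[Lemma 5.1.1]{AlonSpencer} it concerns finitely many events $B_e$ and sets of indices $D(e)$ such that each $B_e$ is mutually independent of the family of those $B_{e'}$ with $e'\notin D(e)\cup\{e\}$. It states that if there are weights $0\le w_e<1$ with $\Pr(B_e)\le w_e\prod_{e'\in D(e)}(1-w_{e'})$ for all $e$, then with positive probability no $B_e$ occurs. We use the following consequence.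

\begin{lemma}\label{lem:lll}
With $B_e$ and $D(e)$ as above, suppose that $\Pr(B_e)<\frac12$ and $\sum_{e'\in D(e)}\Pr(B_{e'})\le\frac14$ for all $e$. Then with positive probability no $B_e$ occurs.
\end{lemma}

\begin{proof}
Take $w_e=2\Pr(B_e)<1$. Then $\prod_{e'\in D(e)}(1-w_{e'})\ge1-\sum_{e'\in D(e)}w_{e'}\ge\frac12$, so $w_e\prod_{e'\in D(e)}(1-w_{e'})\ge\Pr(B_e)$.
\end{proof}

\begin{lemma}\label{lem:reps}
For every finite set $\mathcal C$ of requirements there are $z_{i,b}\in b$, $(i,b)\in\mathcal C$, such that $z_{j,b'}\notin U_{ij}(z_{i,b})$ whenever $(i,b),(j,b')\in\mathcal C$ and $j<i$.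
\end{lemma}

\begin{proof}
Choose the $z_{i,b}\in b$ independently and uniformly at random. For $(i,b),(j,b')\in\mathcal C$ with $j<i$, and for $z\in b$ and $w\in b'\cap U_{ij}(z)$, call
\[
\text{``}z_{i,b}=z\ \text{ and }\ z_{j,b'}=w\text{''}
\]
a \emph{bad event} with \emph{upper} requirement $(i,b)$ and \emph{lower} requirement $(j,b')$; we say that it \emph{involves} these two. Its probability is $1/(m_im_j)<\frac12$. We must show that all bad events can be avoided. A bad event $B_e$ depends only on the random variables attached to the two requirements it involves, so it is mutually independent of the family of bad events involving neither. Let $D(e)$ index the other bad events that involve at least one of the two.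

Fix $(i,b)\in\mathcal C$ and bound the total probability of the bad events involving it. Those in which $(i,b)$ is the upper requirement are given by $z\in b$, $j<i$ and $w\in U_{ij}(z)$, since $w$ determines its block of level $j$; by (U1) there are at most $a_j$ of them for given $z$ and $j$. Those in which $(i,b)$ is the lower requirement are given by $w\in b$, $i'>i$ and $z\notin Z_{i'}$ with $w\in U_{i'i}(z)$; by (U2) there are at most $d_{i'i}$ of them for given $w$ and $i'$. As $|b|=m_i$, the total probability is at most
\[
m_i\Bigl(\sum_{j<i}\frac{a_j}{m_im_j}+\sum_{i'>i}\frac{d_{i'i}}{m_im_{i'}}\Bigr)=\sum_{j<i}\frac{a_j}{m_j}+\sum_{i'>i}\frac{d_{i'i}}{m_{i'}}\le\sum_{j\ge0}2^{-j-5}=\frac1{16},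
\]
because \eqref{eq:m} gives $a_j/m_j\le2^{-j-5}$ and $d_{i'i}/m_{i'}\le2^{-i'-5}$. Hence $\sum_{e'\in D(e)}\Pr(B_{e'})\le\frac18$, and Lemma~\ref{lem:lll} applies.
\end{proof}

\subsection*{Meeting finitely many requirements}

\begin{lemma}\label{lem:finite}
For every finite set $\mathcal C$ of requirements, $\bigcap_{(i,b)\in\mathcal C}\Sigma(i,b)\ne\varnothing$.
\end{lemma}

\begin{proof}
Let $I$ be a bound for the levels occurring in $\mathcal C$, and fix $z_{i,b}$ as in Lemma~\ref{lem:reps}. For $0\le i\le I+1$ let
\[
N_i=R_i\Bigl(\sqrt[\ell]{1+xz_{j,b'}}\ :\ j<i,\ (j,b')\in\mathcal C,\ x\in X_j\Bigr).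
\]
Since $\mu_\ell\subseteq M$, the field $N_i$ contains all $\ell$-th roots of these radicands. It is $\Gamma$-stable, because $\Gamma$ permutes each $X_j$ and fixes $k$, and $N_i\subseteq N_{i+1}$. For $(i,b)\in\mathcal C$ put $h_{i,b}=1+x_iz_{i,b}\in R_i$; its $\ell$-th roots lie in $N_{i+1}$.

\emph{For fixed $i$, the elements $h_{i,b}$ with $(i,b)\in\mathcal C$ are independent in $N_i^\times/N_i^{\times\ell}$.} Suppose $\prod_{b'}h_{i,b'}^{n_{b'}}\in N_i^\ell$, the product running over the $b'$ with $(i,b')\in\mathcal C$. Fix one such block $b$, and let $z=z_{i,b}$ and $Q=Q_i(z)$, which is defined because $b\cap Z_i=\varnothing$. Consider a radicand $1+xw$ in the definition of $N_i$, with $x\in X_j$, $j<i$ and $w=z_{j,b''}$. As $z\notin Z_i$, the place $Q$ is not a pole of $x$. As $w\notin U_{ij}(z)$, we have $x(Q)\neq-1/w$. So $1+xw$ is a unit at $Q$, and by (F4) $v_Q$ extends to a homomorphism $v:N_i^\times\to\mathbb Z$. By (F3), $v(h_{i,b})=e(Q|x_i)$, and $v(h_{i,b'})=0$ for $b'\neq b$, since $z_{i,b'}\ne z$ as distinct blocks of level $i$ are disjoint. Applying $v$ gives $\ell\mid n_b\,e(Q|x_i)$. Since $z\notin Z_i$, the index $e(Q|x_i)$ is prime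 to $\ell$, so $\ell\mid n_b$.

Let $\tau_{-1}\in\Sigma$ be arbitrary, and define $\tau_0,\dots,\tau_I\in\Sigma$ as follows. If $\tau_{i-1}(x_i)\neq x_i$, let $\tau_i=\tau_{i-1}$. Otherwise $\tau_{i-1}$ fixes the $h_{i,b}$, and Lemma~\ref{lem:move} with $E=N_i$ gives $\tau_i$ that agrees with $\tau_{i-1}$ on $N_i$ and moves the roots of every $h_{i,b}$ with $(i,b)\in\mathcal C$. In both cases $\tau_i|_{N_i}=\tau_{i-1}|_{N_i}$, and every $\tau\in\Sigma$ that agrees with $\tau_i$ on $N_{i+1}$ lies in $\Sigma(i,b)$ for all $(i,b)\in\mathcal C$, because $x_i$ and the roots of $h_{i,b}$ lie in $N_{i+1}$. For $i<i'\le I$ the elements $\tau_{i'}$ and $\tau_{i'-1}$ agree on $N_{i'}\supseteq N_{i+1}$, so $\tau_I$ agrees with $\tau_i$ on $N_{i+1}$. Hence $\tau_I\in\bigcap_{(i,b)\in\mathcal C}\Sigma(i,b)$.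
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:step}]
The sets $\Sigma(i,b)$ are closed in the compact space $\Sigma$ and have the finite intersection property by Lemma~\ref{lem:finite}. Any $\tau$ in their intersection satisfies $(\ast)$ by Lemma~\ref{lem:reduce}.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\section{The role of the hypotheses}\label{sec:remarks}

\begin{remark}
For the field $K$ constructed in Section~\ref{sec:zfc}, any three of the conditions (a)--(d) are satisfied by some topology. The discrete topology satisfies (b), (c), (d), and the indiscrete topology satisfies (a), (b), (c). For the other two cases, note that if $\mathcal F$ is a filter of subsets of $K$ all containing $0$, then the sets $U$ with $0\notin U$ or $U\in\mathcal F$ form a topology in which $\mathcal F$ is the neighborhood filter of $0$. The filter of supersets of $K_0$ gives (a), (c), (d), because $K_0\cdot K_0\subseteq K_0$ and $K_0\subseteq A$, the field $K_0$ being algebraically closed. The filter generated by the dilates $dA$, $d\in K^\times$, gives (b) and (d), and it gives (a) by \eqref{eq:dilates}.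
\end{remark}

\begin{remark}
The hypothesis $\ell\ne p$ enters through Kummer theory, through (F2) and (F4), and through $P'(0)\neq0$ in the derivation of (d). It cannot be dropped from Theorem~\ref{thm:main}: if $K$ is perfect of characteristic $\ell$, then $A=K$ and the indiscrete topology satisfies (a)--(d).
\end{remark}

We do not determine in ZFC whether counterexamples exist in every uncountable cardinality, and we do not classify the uncountable large fields that admit gt-henselian topologies.

\begin{thebibliography}{9}

\bibitem{AlonSpencer}
Alon and Spencer, \emph{The Probabilistic Method}.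

\bibitem{Johnson}
Will Johnson, \emph{Largeness and generalized t-henselianity}, arXiv:2508.15362 (2025).

\end{thebibliography}
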